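\title{Selective high divergence does not pass to the Stone--\v{C}ech compactification}

\begin{abstract}
A space is selectively highly divergent (SHD) if from every sequence of nonempty open sets one can select a sequence of points with no convergent subsequence. We construct in ZFC a non-compact Tychonoff SHD space $X$ such that no compactification of $X$, and in particular not $\beta X$, is SHD. We also show that $\beta X$ is SHD whenever $X$ is an SHD space that is normal or realcompact, and that $\beta X$ can be SHD when $X$ is not.
\end{abstract}

\section{Introduction}

All spaces have at least two points, $\omega=\{0,1,2,\dots\}$ and $\mathfrak{c}=2^\omega$. A \emph{selection} from a sequence $(U_n)_{n\in\omega}$ of nonempty sets is a sequence $(x_n)_{n\in\omega}$ with $x_n\in U_n$ for all $n$. A space $X$ is \emph{selectively highly divergent}, or \emph{SHD}, if every sequence of nonempty open subsets of $X$ has a selection with no convergent subsequence.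

The property is a failure of sequential compactness that occurs everywhere in the space and cannot be avoided by shrinking the open sets. Taking $U_n=U$ for all $n$, we see that every nonempty open subset of an SHD space contains a sequence with no convergent subsequence; so no sequentially compact space is SHD. Taking for $(U_n)$ a decreasing neighborhood base at a point, we see that no point of an SHD space has a countable base; so no metrizable space is SHD. Compact SHD spaces exist nevertheless: the Cantor cube $2^{\mathfrak{c}}$ is one (Lemma~\ref{lem:cube}). Hence it makes sense to ask which compactifications of an SHD space are SHD. The following question comes from \cite{JRRTT}.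

\begin{quote}
\emph{If $X$ is a non-compact Tychonoff SHD space, is its Stone--\v{C}ech compactification $\beta X$ SHD?}
\end{quote}

One would guess that the answer is yes. Let $Z$ be a compactification of an SHD space $X$ and let $U_n\subseteq Z$ be nonempty and open. The sets $U_n\cap X$ are nonempty and open in $X$, so they have a selection with no subsequence converging in $X$, and the only danger is a subsequence converging to a point of $Z\setminus X$. In a small compactification this happens. The space $\omega\times 2^{\mathfrak{c}}$ is SHD: each $U_n$ contains a set $\{m_n\}\times H_n$ with $H_n$ nonempty and open, and it suffices to choose second coordinates $c_n\in H_n$ with no convergent subsequence. In its one-point compactification, however, every selection from the open sets $\{n\}\times 2^{\mathfrak{c}}$ converges to the added point. In $\beta X$ convergence is much harder, because every continuous function $X\to[0,1]$ extends to $\beta X$, and a sequence along which such a function alternates between $0$ and $1$ cannot converge. This argument does settle the question for a large class of spaces. The Hewitt realcompactification $\upsilon X$, with $X\subseteq\upsilon X\subseteq\beta X$,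 is recalled in Section~\ref{sec:positive}.

\begin{theorem}\label{thm:positive}
Let $X$ be a Tychonoff SHD space, and suppose that no sequence of points of $X$ converges in $\beta X$ to a point of $\upsilon X\setminus X$. Then $\beta X$ is SHD. The hypothesis on sequences holds if $X$ is realcompact or normal.
\end{theorem}

For example, $\omega\times 2^{\mathfrak{c}}$ is normal, being a topological sum of compact Hausdorff spaces, so $\beta(\omega\times 2^{\mathfrak{c}})$ is SHD. In general, though, the answer to the question is no, and the failure can be as complete as in the one-point compactification above. This is the main result; it uses no hypothesis beyond ZFC.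

\begin{theorem}\label{thm:main}
There is a non-compact Tychonoff SHD space $X$ with pairwise disjoint nonempty compact open subsets $D_n\subseteq X$ $(n\in\omega)$ such that, in $\beta X$ and in every other compactification of $X$, every selection $d_n\in D_n$ has a convergent subsequence. The sets $D_n$ are open in every compactification of $X$. So no compactification of $X$ is SHD; in particular $\beta X$ is not SHD.
\end{theorem}

The property does not pass from $\beta X$ down to $X$ either.

\begin{theorem}\label{thm:converse}
There is a non-compact Tychonoff space $X$ such that $\beta X$ is SHD and $X$ is not SHD.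
\end{theorem}

Theorems~\ref{thm:positive} and~\ref{thm:converse} are not needed for Theorem~\ref{thm:main}, but we prove them first (Sections~\ref{sec:positive} and~\ref{sec:sigma}): the former shows where a counterexample must be sought, and the latter is a short model of the way in which we identify a Stone--\v{C}ech compactification. The space of Theorem~\ref{thm:main} is built in Section~\ref{sec:space} as a dense subspace $X$ of an explicit compact space $Y$. Section~\ref{sec:sequences} shows that $X$ is SHD and $Y$ is not. Section~\ref{sec:beta}, the heart of the paper, shows that $Y=\beta X$ by a recursion of length $\omega_1$, and Section~\ref{sec:conclusion} completes the proof.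

\section{Cantor cubes and compactifications}\label{sec:prelim}

\subsection*{Cantor cubes}
We identify a point of the Cantor cube $2^I$ with the subset of $I$ on which it takes the value $1$. The cube is compact and Hausdorff, and the clopen sets
\[
\mathcal{B}(S,J)=\{M\subseteq I: M\cap J=S\cap J\}\qquad(J\subseteq I\text{ finite})
\]
form a neighborhood base at the point $S\subseteq I$; we call them \emph{basic sets}. Thus a sequence $(M_n)$ of subsets of $I$ converges to $S$ if and only if each element of $S$ belongs to all but finitely many $M_n$ and each element of $I\setminus S$ belongs to only finitely many $M_n$.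

The next two lemmas stand in contrast: sequences of countable sets always have convergent subsequences, while with large sets convergence can always be destroyed. All examples in this paper exploit this contrast.

\begin{lemma}\label{lem:diag}
Let $(M_n)_{n\in\omega}$ be a sequence of countable subsets of $I$. Then $(M_n)$ has a convergent subsequence in $2^I$, and the limit of every convergent subsequence is countable.
\end{lemma}

\begin{proof}
The set $E=\bigcup_n M_n$ is countable, and the limit of a convergent subsequence is contained in $E$. If $E=\emptyset$ the sequence is constant. Otherwise list $E=\{i_k:k\in\omega\}$, with repetitions if necessary. Choose infinite sets $\omega\supseteq N_0\supseteq N_1\supseteq\cdots$ such that $i_k$ belongs to $M_n$ either for all $n\in N_k$ or for no $n\in N_k$, and choose $n_0<n_1<\cdots$ with $n_j\in N_j$. Each $i_k$ belongs to $M_{n_j}$ for all $j\ge k$ or for no $j\ge k$, and elements of $I\setminus E$ belong to no $M_{n_j}$. So $(M_{n_j})_{j\in\omega}$ converges.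
\end{proof}

\begin{lemma}\label{lem:cube}
The compact space $2^{\mathfrak{c}}$ is SHD.
\end{lemma}

\begin{proof}
Let $U_n\subseteq 2^{\mathfrak{c}}$ be nonempty and open, say $U_n\supseteq\mathcal{B}(S_n,J_n)$. The set $\mathfrak{c}\setminus\bigcup_nJ_n$ has cardinality $\mathfrak{c}$, so it contains distinct elements $i_A$ indexed by the subsets $A\subseteq\omega$. Put
\[
x_n=(S_n\cap J_n)\cup\{i_A: n\in A\}\in\mathcal{B}(S_n,J_n).
\]
Given an infinite $N\subseteq\omega$, take $A\subseteq N$ with $A$ and $N\setminus A$ infinite. Then $i_A\in x_n$ for infinitely many $n\in N$ and $i_A\notin x_n$ for infinitely many $n\in N$, so $(x_n)_{n\in N}$ does not converge.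
\end{proof}

\subsection*{Compactifications}
A \emph{compactification} of a Tychonoff space $X$ is a compact Hausdorff space containing $X$ as a dense subspace. We use two textbook properties of the Stone--\v{C}ech compactification $\beta X$.
\begin{itemize}
\item[($\beta$1)] Every continuous map from $X$ to a compact Hausdorff space extends to a continuous map on $\beta X$.
\item[($\beta$2)] If $Z$ is a compactification of $X$ to which every continuous function $X\to[0,1]$ extends continuously, then there is a homeomorphism $\beta X\to Z$ fixing $X$ pointwise; we write $Z=\beta X$.
\end{itemize}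
We also use that, if $X$ is dense in $Z$ and $O\subseteq Z$ is open, then
\begin{equation}\label{eq:dense}
\overline{O}=\overline{O\cap X},
\end{equation}
because an open set that meets $O$ meets it in a nonempty open set, and hence meets $O\cap X$.

To verify ($\beta$2) one has to handle all continuous functions on $X$. The following criterion replaces the functions by pairs of open sets.

\begin{lemma}\label{lem:criterion}
Let $Z$ be a compactification of $X$, and let bars denote closures in $Z$. Suppose that for all open subsets $P,Q$ of $X$ with $\overline P\cap\overline Q\ne\emptyset$ we have $\overline P\cap\overline Q\cap X\ne\emptyset$. Then $Z=\beta X$.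
\end{lemma}

\begin{proof}
Let $f:X\to[0,1]$ be continuous. For $y\in Z$ consider the filter base $\mathcal{F}_y$ of the sets $f(O\cap X)$, where $O$ ranges over the open neighborhoods of $y$ in $Z$. Since $X$ is dense in $Z$ and $[0,1]$ is regular, $f$ extends continuously to $Z$ if and only if $\mathcal{F}_y$ converges for every $y\in Z$ \cite[I.8.5, Theorem~1]{Bourbaki}.

Suppose that $\mathcal{F}_y$ does not converge, and let $L$ be the intersection of the closures of the members of $\mathcal{F}_y$. By compactness of $[0,1]$, the set $L$ is nonempty and every open set containing $L$ contains a member of $\mathcal{F}_y$. So $L$ is not a single point. Take $p<q$ in $L$ and $p<a<b<q$, and let $P=\{x\in X:f(x)<a\}$ and $Q=\{x\in X:f(x)>b\}$. For each open neighborhood $O$ of $y$ the set $f(O\cap X)$ meets $[0,a)$ and $(b,1]$, since its closure contains $p$ and $q$. Hence $y\in\overline P\cap\overline Q$. By hypothesis there is $y'\in\overline P\cap\overline Q\cap X$, and continuity of $f$ at $y'$ gives $f(y')\le a<b\le f(y')$, a contradiction. So $f$ extends, and ($\beta$2) applies.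
\end{proof}

In both applications the work consists in \emph{moving} a given point of $\overline P\cap\overline Q$ into $X$ without leaving $\overline P\cap\overline Q$.

\section{Limits in $\beta X$ of sequences from $X$}\label{sec:positive}

Let $\mathbb{R}\cup\{\infty\}$ be the one-point compactification of $\mathbb{R}$. By ($\beta$1), each continuous $f:X\to\mathbb{R}$ has a continuous extension $f^*:\beta X\to\mathbb{R}\cup\{\infty\}$. The \emph{Hewitt realcompactification} $\upsilon X$ is the set of all $p\in\beta X$ such that $f^*(p)\ne\infty$ for every continuous $f:X\to\mathbb{R}$, and $X$ is \emph{realcompact} if $\upsilon X=X$.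

To show that a sequence does not converge in $\beta X$, we want a continuous function on $X$ that alternates between $0$ and $1$ along it. If the supposed limit lies outside $\upsilon X$, a real-valued function carries the sequence to a sequence of reals, where such a function is easy to find.

\begin{lemma}\label{lem:upsilon}
If a sequence of points of a Tychonoff space $X$ converges in $\beta X$ to $p$, then $p\in\upsilon X$.
\end{lemma}

\begin{proof}
Suppose that $x_n\to p$ with $x_n\in X$ and that $f^*(p)=\infty$ for some continuous $f:X\to\mathbb{R}$. Composing $f^*$ with the continuous map $s\mapsto 1/(1+|s|)$, $\infty\mapsto0$, we get a continuous $g:\beta X\to[0,1]$ with $g(p)=0$ and $g>0$ on $X$. The numbers $g(x_n)$ are positive and tend to $0$, so along a subsequence $(x_{n_k})$ the values $r_k=g(x_{n_k})$ decrease strictly to $0$. Let $h:(0,1]\to[0,1]$ satisfy $h(r_{2k})=0$ and $h(r_{2k+1})=1$, be affine on each interval $[r_{k+1},r_k]$, and vanish on $[r_0,1]$. It is continuous, since every point of $(0,1]$ has a neighborhood meeting at most two of these intervals. The function $x\mapsto h(g(x))$ is continuous on $X$ and extends continuously to $\beta X$ by ($\beta$1). The extension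 alternates between $0$ and $1$ along the sequence $(x_{n_k})$, which converges to $p$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $U_n\subseteq\beta X$ be nonempty and open. Since $X$ is dense in $\beta X$ and SHD, there are $x_n\in U_n\cap X$ such that no subsequence of $(x_n)$ converges in $X$. If a subsequence converged to $p\in\beta X$, then $p\notin X$, and $p\in\upsilon X$ by Lemma~\ref{lem:upsilon}; this is what the hypothesis excludes. So $\beta X$ is SHD.

If $X$ is realcompact, then $\upsilon X\setminus X=\emptyset$ and the hypothesis is vacuous. Let $X$ be normal; we show that no sequence of points of $X$ converges to any $p\in\beta X\setminus X$. Such a sequence takes each value only finitely often, for otherwise a constant subsequence would converge to $p$, and $p$ would lie in $X$. Passing to a subsequence, we may assume that the sequence $(x_n)$ is injective. The set $\{x_{2k}:k\in\omega\}\cup\{p\}$ is a convergent sequence together with its limit, so it is compact, hence closed in $\beta X$, and therefore $\{x_{2k}:k\in\omega\}$ is closed in $X$. The same argument applies to $\{x_{2k+1}:k\in\omega\}$, and the two sets are disjoint.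 By Urysohn's lemma some continuous function $X\to[0,1]$ is $0$ on the first set and $1$ on the second. Its extension to $\beta X$ alternates between $0$ and $1$ along a sequence converging to $p$, a contradiction.
\end{proof}

A counterexample to the question must therefore be neither normal nor realcompact. It must contain sequences that have no convergent subsequence in $X$ and along which, after passing to a subsequence, every continuous real-valued function on $X$ converges.

\section{Countable subsets of $\mathfrak{c}$}\label{sec:sigma}

Theorem~\ref{thm:converse} is witnessed by the subspace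
\[
\Sigma=\{M\subseteq\mathfrak{c}: M\text{ is countable}\}
\]
of $2^{\mathfrak{c}}$. We first check that the cube satisfies the countable chain condition, in the form that we need.

\begin{lemma}\label{lem:ccc}
Every family of pairwise disjoint basic subsets of $2^I$ is countable.
\end{lemma}

\begin{proof}
It suffices to show that, for each $k$, the family has at most $2^k$ members $\mathcal{B}(S,J)$ with $|J|=k$. Take $r$ such members and let $J^*$ be the finite union of their sets $J$. Each member contains exactly $2^{|J^*|-k}$ subsets of $J^*$, and no subset of $J^*$ lies in two members. So $r\cdot 2^{|J^*|-k}\le 2^{|J^*|}$.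
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The space $\Sigma$ is Tychonoff as a subspace of $2^{\mathfrak{c}}$. It is dense, because $\mathcal{B}(S,J)$ contains the finite set $S\cap J$, and it is a proper subset; a dense proper subspace of a Hausdorff space is not closed, hence not compact. By Lemma~\ref{lem:diag} every sequence in $\Sigma$ has a subsequence converging in $\Sigma$, so $\Sigma$ is not SHD. By Lemma~\ref{lem:cube} the cube is SHD. It remains to show that $\beta\Sigma=2^{\mathfrak{c}}$, for which we use Lemma~\ref{lem:criterion}.

Let $P,Q$ be open in $\Sigma$ and let $S\in\overline P\cap\overline Q$. Write $P=P'\cap\Sigma$ with $P'$ open in $2^{\mathfrak{c}}$; then $\overline P=\overline{P'}$ by \eqref{eq:dense}. Let $\mathcal{U}$ be a maximal family of pairwise disjoint basic subsets of $P'$. Its union is dense in $P'$, for otherwise $P'\setminus\overline{\bigcup\mathcal{U}}$ would be a nonempty open set and would contain a further basic set. So $\overline P=\overline{\bigcup\mathcal{U}}$. In the same way $\overline Q=\overline{\bigcup\mathcal{V}}$ for a family $\mathcal{V}$ of pairwise disjoint basic sets. By Lemma~\ref{lem:ccc} both families are countable,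 so there is a countable $E\subseteq\mathfrak{c}$ that contains the finite set $J$ of each member $\mathcal{B}(S',J)$ of $\mathcal{U}\cup\mathcal{V}$. Under the identification $2^{\mathfrak{c}}=2^E\times2^{\mathfrak{c}\setminus E}$ the set $\bigcup\mathcal{U}$ has the form $G\times2^{\mathfrak{c}\setminus E}$, so $\overline P=\overline G\times2^{\mathfrak{c}\setminus E}$. Thus whether a set $M$ belongs to $\overline P$ depends only on $M\cap E$, and the same holds for $\overline Q$. Hence the countable set $S\cap E$ lies in $\overline P\cap\overline Q\cap\Sigma$.
\end{proof}

Here sequences converge to countable sets, the countable sets are kept, and a point of $\overline P\cap\overline Q$ is moved into the space by \emph{shrinking} it to a countable set. For Theorem~\ref{thm:main} we reverse the roles: the countable sets, to which sequences converge, are to be deleted, and a point of $\overline P\cap\overline Q$ is to be moved into the space by \emph{enlarging} it to an uncountable set. Deleting $\Sigma$ from the cube itself achieves nothing, since the cube is SHD: a selection from open subsets of the cube may consist of uncountable sets. We need open sets $D_n$ all of whose points correspond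 to countable sets.

\section{The spaces $X$ and $Y$}\label{sec:space}

\subsection*{The plan}
Let $D$ be a topological sum of compact spaces $D_n$. A family of clopen sets $F_\xi\subseteq D$ $(\xi<\mathfrak{c})$ gives each point $d\in D$ a \emph{label} $\ell(d)=\{\xi:d\in F_\xi\}\in2^{\mathfrak{c}}$, and it gives a compactification $Y$ of $D$ whose new points are the limits of labels as $n\to\infty$. If all labels $\ell(d)$ are countable, then by Lemma~\ref{lem:diag} every selection from $(D_n)$ has a subsequence converging to a new point with countable label. Let $X$ be obtained from $Y$ by deleting these points.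

The difficulty is to keep $\beta X=Y$. Two open sets $P,Q$ may consist of no more than one small open piece in each of infinitely many $D_n$, and their closures must still meet at a point with uncountable label. So we want the following: for \emph{every} sequence of basic pieces there are an index $\xi$ reserved for that sequence and smaller pieces in which the label gains the element $\xi$ and nothing else. A given piece occurs in $\mathfrak{c}$ many sequences, while its points may have only countably many elements in their labels; so the piece should contain $\mathfrak{c}$ many disjoint subpieces, one for each $\xi$. This is the structure of a tree of height $\omega$ in which every node has $\mathfrak{c}$ many successors.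

\subsection*{The compact tree space $K$}
Let $T=\mathfrak{c}^{<\omega}$ be the set of finite sequences of ordinals below $\mathfrak{c}$, and let $K=\mathfrak{c}^{\le\omega}$ be the set of finite or infinite such sequences, so that $T\subseteq K$. For sequences, $s\subseteq x$ means that $s$ is an initial segment of $x$. We write $\langle\,\rangle$ for the empty sequence, $|t|$ for the length of $t\in T$, $x|_m$ for the initial segment of $x$ of length $m$, and $t^{\frown}\eta$ for the sequence $t$ followed by the ordinal $\eta$. The \emph{cone} above $t\in T$ is
\[
[t]=\{x\in K:t\subseteq x\};
\]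
it is the disjoint union of the point $t$ and the cones $[t^{\frown}\eta]$, $\eta<\mathfrak{c}$. Give $K$ the topology generated by all sets $[t]$ and $K\setminus[t]$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] The map $x\mapsto\{t\in T:t\subseteq x\}$ embeds $K$ as a closed subspace of $2^T$. So $K$ is compact, Hausdorff and zero-dimensional.
\item[(b)] Every nonempty open subset of $K$ contains a cone.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map is injective, since a sequence is the union of its finite initial segments. The preimages of the subbasic sets $\{M:t\in M\}$ and $\{M:t\notin M\}$ of $2^T$ are $[t]$ and $K\setminus[t]$, so the map is an embedding. Its image consists of the sets $M\subseteq T$ such that $\langle\,\rangle\in M$; if $s\subseteq t$ and $t\in M$ then $s\in M$; and if $s,t$ are incomparable then not both belong to $M$. Indeed, such an $M$ is a nonempty chain, its union $x$ is a finite or infinite sequence, and $M$ is the set of finite initial segments of $x$. Each of these conditions involves at most two coordinates of $2^T$ and so defines a clopen set. Hence the image is closed.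

(b) Let $G$ be open and $x\in G$. The nodes $t$ with $x\in[t]$ form a chain, so a finite intersection of cones containing $x$ is a cone, and $[\langle\,\rangle]=K$. We may therefore assume that $G=[t]\setminus\bigcup_{j<k}[s_j]$.

If $x$ is infinite, let $t'=x|_m$ with $m\ge|t|$ and $m\ge|s_j|$ for all $j$. Then $[t']\subseteq[t]$. If $y\in[t']\cap[s_j]$, then $s_j$ and $t'$ are initial segments of $y$ and $|s_j|\le|t'|$, so $s_j\subseteq t'\subseteq x$, contrary to $x\notin[s_j]$.

If $x$ is finite, let $m=|x|$, choose $\eta<\mathfrak{c}$ different from $s_j(m)$ for every $j$ with $|s_j|>m$, and let $t'=x^{\frown}\eta$. Then $t\subseteq x\subseteq t'$, so $[t']\subseteq[t]$. Let $y\in[t']\cap[s_j]$. If $|s_j|\le m$, then $s_j\subseteq y|_m=x$, contrary to $x\notin[s_j]$. If $|s_j|>m$, then $s_j(m)=y(m)=\eta$, contrary to the choice of $\eta$. In both cases $[t']\subseteq G$.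
\end{proof}

By (a) and Lemma~\ref{lem:diag}, $K$ is sequentially compact, since its points correspond to countable subsets of $T$. An SHD space cannot have a copy of $K$ as an open subspace, so we multiply $K$ by the SHD space $C=2^{\mathfrak{c}}$. With $\omega$ discrete, let
\[
D_n=\{n\}\times K\times C,\qquad D=\bigcup_{n\in\omega}D_n=\omega\times K\times C .
\]
The factor $C$ is used only in Proposition~\ref{prop:SHD}; elsewhere it is carried along.

\subsection*{Labels}
A \emph{pattern} is a function $V:A\to T$ with $A\subseteq\omega$ infinite; it describes the sequence of pieces $\{n\}\times[V(n)]\times C$, $n\in A$. Since $|T|=\mathfrak{c}$ and $\mathfrak{c}^\omega=\mathfrak{c}$, there are $\mathfrak{c}$ many patterns. Fix an enumeration $V_\xi:A_\xi\to T$ $(\xi<\mathfrak{c})$ of \emph{all} patterns, and let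
\[
F_\xi=\bigcup_{n\in A_\xi}\{n\}\times[V_\xi(n)^{\frown}\xi]\times C .
\]
Thus the index $\xi$ is reserved for the pattern $V_\xi$, and in each cone of that pattern it uses only the subcone numbered $\xi$. Each $F_\xi\cap D_n$ is clopen in $D_n$, so $F_\xi$ is clopen in $D$, and the label map
\[
\ell:D\to2^{\mathfrak{c}},\qquad \ell(d)=\{\xi<\mathfrak{c}:d\in F_\xi\},
\]
is continuous. The label of $(n,x,c)$ does not depend on $c$, and we also denote it by
\[
\ell(n,x)=\{\xi<\mathfrak{c}: n\in A_\xi\text{ and }V_\xi(n)^{\frown}\xi\subseteq x\}.
\]

\begin{lemma}\label{lem:labels}
Let $n\in\omega$.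
\begin{enumerate}
\item[(a)] Every element of $\ell(n,x)$ is a term of the sequence $x$. So $\ell(n,x)$ is countable for $x\in K$ and finite for $x\in T$.
\item[(b)] Let $t\in T$ and $\eta<\mathfrak{c}$. If $n\in A_\eta$ and $V_\eta(n)=t$, then $\eta\notin\ell(n,t)$ and $\ell(n,t^{\frown}\eta)=\ell(n,t)\cup\{\eta\}$. Otherwise $\ell(n,t^{\frown}\eta)=\ell(n,t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $V_\xi(n)^{\frown}\xi\subseteq x$, then $\xi$ is the term of $x$ at position $|V_\xi(n)|$.

(b) Since $t\subseteq t^{\frown}\eta$, we have $\ell(n,t)\subseteq\ell(n,t^{\frown}\eta)$. If $\xi\in\ell(n,t^{\frown}\eta)\setminus\ell(n,t)$, then $n\in A_\xi$ and $V_\xi(n)^{\frown}\xi$ is an initial segment of $t^{\frown}\eta$ but not of $t$. So it equals $t^{\frown}\eta$, which means that $\xi=\eta$ and $V_\eta(n)=t$. Conversely, if $n\in A_\eta$ and $V_\eta(n)=t$, then $V_\eta(n)^{\frown}\eta=t^{\frown}\eta$ is an initial segment of $t^{\frown}\eta$ and is too long to be one of $t$.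
\end{proof}

\subsection*{The compactification $Y$ and the space $X$}
Let $D^*=D\cup\{\infty\}$ be the one-point compactification of $D$. The $D_n$ are compact and open, so every compact subset of $D$ lies in finitely many of them, and the sets $D^*_m=\{\infty\}\cup\bigcup_{n\ge m}D_n$ form a neighborhood base at $\infty$; the space $D^*$ is compact and Hausdorff. Let $Y$ be the closure of the graph of $\ell$ in $D^*\times2^{\mathfrak{c}}$. It is a compact Hausdorff space.

The graph of a continuous map into a Hausdorff space is closed, so the graph of $\ell$ is closed in the open subset $D\times2^{\mathfrak{c}}$ of the product, and $Y\cap(D\times2^{\mathfrak{c}})$ is the graph itself. We identify $d\in D$ with $(d,\ell(d))$; this is a homeomorphism of $D$ onto the graph. Then $D$ is a dense open subspace of $Y$, each $D_n=Y\cap(D_n\times2^{\mathfrak{c}})$ is compact and open in $Y$, and every point of $Y\setminus D$ has the form $(\infty,S)$ with $S\subseteq\mathfrak{c}$. Define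
\[
X=D\cup\{(\infty,S)\in Y: S\text{ is uncountable}\}.
\]
As a subspace of $Y$ containing $D$, the space $X$ is Tychonoff and dense in $Y$, and $D$ is dense and open in $X$.

From now on bars denote closures in $D^*\times2^{\mathfrak{c}}$; for subsets of $Y$ these are the closures in $Y$. The sets $D^*_m\times\mathcal{B}(S,J)$, with $m\in\omega$ and $J\subseteq\mathfrak{c}$ finite, form a neighborhood base at $(\infty,S)$ in the product, and their traces on $D$ are the sets
\begin{equation}\label{eq:trace}
\Big\{d\in\bigcup_{n\ge m}D_n:\ \ell(d)\cap J=S\cap J\Big\}.
\end{equation}
In particular, a sequence of points $d_k\in D_{n_k}$ converges to $(\infty,S)$ if and only if $n_k\to\infty$ and $\ell(d_k)\to S$, and in that case $(\infty,S)\in Y$.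

\section{Sequences in $X$ and in $Y$}\label{sec:sequences}

Both propositions of this section come from the countability of the labels of points of $D$.

\begin{proposition}\label{prop:selections}
Every selection $d_n\in D_n$ has a subsequence converging in $Y$ to a point of $Y\setminus X$. Consequently $Y$ is not SHD and $X$ is not compact.
\end{proposition}

\begin{proof}
The labels $\ell(d_n)$ are countable by Lemma~\ref{lem:labels}(a). By Lemma~\ref{lem:diag} there is an infinite $N\subseteq\omega$ such that $(\ell(d_n))_{n\in N}$ converges to a countable set $S$. Then $(d_n)_{n\in N}$ converges to $(\infty,S)\in Y\setminus X$. Since the $D_n$ are nonempty and open in $Y$, the space $Y$ is not SHD. Since $X$ is a dense proper subspace of the Hausdorff space $Y$, it is not compact.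
\end{proof}

\begin{proposition}\label{prop:SHD}
The space $X$ is SHD.
\end{proposition}

\begin{proof}
Let $U_n\subseteq X$ be nonempty and open. As $D$ is dense and open in $X$, the set $U_n$ contains a set $\{m_n\}\times G_n\times H_n$ with $G_n\subseteq K$ and $H_n\subseteq C$ nonempty and open. By Lemma~\ref{lem:cube} there are $c_n\in H_n$ such that $(c_n)$ has no convergent subsequence. Choose any $x_n\in G_n$ and put $d_n=(m_n,x_n,c_n)\in U_n$. Suppose that $(d_n)_{n\in N}$ converges to $y\in X$ for some infinite $N$. If $y\in D$, then the subsequence converges in the subspace $D$, and applying the continuous projection $D\to C$ we find that $(c_n)_{n\in N}$ converges, a contradiction. If $y=(\infty,S)$, then $(\ell(d_n))_{n\in N}$ converges to $S$, so $S$ is countable by Lemmas~\ref{lem:labels}(a) and~\ref{lem:diag}, contrary to $y\in X$.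
\end{proof}

\section{The Stone--\v{C}ech compactification of $X$}\label{sec:beta}

We show that $Y=\beta X$ by moving a deleted point $(\infty,S)$ of $\overline P\cap\overline Q$ to a point $(\infty,S')$ of $\overline P\cap\overline Q$ with $S'$ uncountable. For a pattern $W:B\to T$ and a set $S\subseteq\mathfrak{c}$ we write
\[
W\to S
\]
if the sequence of finite sets $(\ell(n,W(n)))_{n\in B}$ converges to $S$ in $2^{\mathfrak{c}}$. By the last sentence of Section~\ref{sec:space}, this says that the points $(n,W(n),c_n)$, $n\in B$, converge to $(\infty,S)$ for any choice of $c_n\in C$. It is not yet apparent that $X\ne D$, that is, that points with uncountable label exist at all. The following example shows how they arise.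

\begin{example}\label{ex:basic}
Let $W_0(n)=\langle\,\rangle$ for all $n\in\omega$. The labels are empty, so $W_0\to\emptyset$, and $(\infty,\emptyset)$ is a deleted point of $Y$. The pattern $W_0$ occurs in the enumeration, say $W_0=V_{\xi_0}$. Let $W_1(n)=\langle\xi_0\rangle$ for all $n$. By Lemma~\ref{lem:labels}(b), $\ell(n,\langle\xi_0\rangle)=\{\xi_0\}$, so $W_1\to\{\xi_0\}$. Next $W_1=V_{\xi_1}$ for some $\xi_1$, and $W_2(n)=\langle\xi_0,\xi_1\rangle$ has label $\{\xi_0,\xi_1\}$. Continuing, we obtain constant patterns
\[
W_k(n)=\langle\xi_0,\dots,\xi_{k-1}\rangle,\qquad W_k=V_{\xi_k},\qquad W_k\to\{\xi_0,\dots,\xi_{k-1}\},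
\]
and the $\xi_k$ are distinct because the patterns $V_{\xi_k}$ are. The union of the sequences $W_k(n)$ over $k$ is infinite, and no term can be appended to it. Instead we diagonalize: $W_\omega(n)=W_n(n)=\langle\xi_0,\dots,\xi_{n-1}\rangle$ is again a pattern, and $W_\omega\to\{\xi_k:k<\omega\}$. Now $W_\omega=V_{\xi_\omega}$ for some $\xi_\omega$, and
\[
W_{\omega+1}(n)=\langle\xi_0,\dots,\xi_{n-1},\xi_\omega\rangle
\]
has label $\{\xi_0,\dots,\xi_{n-1},\xi_\omega\}$, so $W_{\omega+1}\to\{\xi_k:k<\omega\}\cup\{\xi_\omega\}$. In this way each label stays finite while the limit keeps growing. The lemmas below let us continue through all countable ordinals; the limits then increase to an uncountable set $S'$, and $(\infty,S')\in X$.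
\end{example}

In the example nothing restricts the points, which corresponds to $P=Q=D$. In general we must stay inside $P$ and $Q$. The first lemma provides a starting pattern whose cones lie alternately in $P$ and in $Q$; afterwards we only lengthen its nodes, so that all later points stay in these cones. The point $(\infty,S)$ has to be approximated by a sequence although there are uncountably many coordinates. For the elements of $S$ this is possible because $S$ is countable. For the elements outside $S$ it is possible because labels of nodes are finite: each unwanted element that has appeared can be forbidden from then on.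

\begin{lemma}\label{lem:start}
Let $P,Q\subseteq D$ be open and let $S\subseteq\mathfrak{c}$ be countable with $(\infty,S)\in\overline P\cap\overline Q$. Then there are $n_0<n_1<\cdots$ in $\omega$, nodes $t_i\in T$ and points $c_i\in C$ such that $\{n_i\}\times[t_i]\times\{c_i\}$ is contained in $P$ for even $i$ and in $Q$ for odd $i$, and such that the pattern $W_0:\{n_i:i\in\omega\}\to T$, $W_0(n_i)=t_i$, satisfies $W_0\to S$.
\end{lemma}

\begin{proof}
Write $S=\bigcup_iS^*_i$ with finite sets $S^*_0\subseteq S^*_1\subseteq\cdots$. Suppose that $n_j,t_j,c_j$ have been chosen for $j<i$. The set $H_i=\bigcup_{j<i}\ell(n_j,t_j)\setminus S$ is finite by Lemma~\ref{lem:labels}(a). Let $J_i=S^*_i\cup H_i$, so that $S\cap J_i=S^*_i$. Let $m_i=n_{i-1}+1$, with $m_0=0$, and let $R_i$ be $P$ for even $i$ and $Q$ for odd $i$. The set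
\[
O_i=\Big\{d\in R_i\cap\bigcup_{n\ge m_i}D_n:\ \ell(d)\cap J_i=S^*_i\Big\}
\]
is open in $D$ because $\ell$ is continuous. It is nonempty because it is the intersection of $R_i$ with a set of the form \eqref{eq:trace} and $(\infty,S)\in\overline{R_i}$. Choose $(n_i,x,c_i)\in O_i$. The set $\{x'\in K:(n_i,x',c_i)\in O_i\}$ is nonempty and open, so by Lemma~\ref{lem:K}(b) it contains a cone $[t_i]$. Then $n_i>n_{i-1}$ and $\{n_i\}\times[t_i]\times\{c_i\}\subseteq R_i$. Since $t_i\in[t_i]$, the point $(n_i,t_i,c_i)$ lies in $O_i$, and so $S^*_i\subseteq\ell(n_i,t_i)$ and $H_i\cap\ell(n_i,t_i)=\emptyset$.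

Each $\xi\in S$ lies in $S^*_i$, hence in $\ell(n_i,t_i)$, for all large $i$. If $\xi\notin S$ and $\xi\in\ell(n_j,t_j)$, then $\xi\in H_i$ and $\xi\notin\ell(n_i,t_i)$ for all $i>j$; so $\xi$ lies in at most one of the labels. Thus $W_0\to S$.
\end{proof}

The successor step is where we use that all patterns are enumerated.

\begin{lemma}\label{lem:successor}
Let $W:B\to T$ be a pattern with $W\to S$, let $\xi<\mathfrak{c}$ satisfy $V_\xi=W$, and put $W^+(n)=W(n)^{\frown}\xi$ for $n\in B$. Then $\xi\notin S$ and $W^+\to S\cup\{\xi\}$.
\end{lemma}

\begin{proof}
We have $A_\xi=B$ and $V_\xi(n)=W(n)$ for $n\in B$. By Lemma~\ref{lem:labels}(b), $\xi\notin\ell(n,W(n))$ and $\ell(n,W^+(n))=\ell(n,W(n))\cup\{\xi\}$ for all $n\in B$. The first fact and $W\to S$ give $\xi\notin S$, and the second gives $W^+\to S\cup\{\xi\}$.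
\end{proof}

The limit step is a diagonal argument, as for $W_\omega$ in Example~\ref{ex:basic}, except that the diagonal must now advance slowly enough. It works although $2^{\mathfrak{c}}$ is not metrizable, because only countably many coordinates occur in the labels involved. The patterns $W^j$ need not extend one another.

\begin{lemma}\label{lem:limit}
Let $W^j:B\to T$ $(j\in\omega)$ be patterns with a common domain, and let $W^j\to S^j$ with $S^0\subseteq S^1\subseteq\cdots$. Then there is a pattern $W:B\to T$ such that $W(n)\in\{W^j(n):j\in\omega\}$ for all $n\in B$ and $W\to\bigcup_jS^j$.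
\end{lemma}

\begin{proof}
The set $E=\bigcup_{j\in\omega}\bigcup_{n\in B}\ell(n,W^j(n))$ is countable, and it contains every $S^j$ because $W^j\to S^j$. Write $E=\bigcup_jE_j$ with finite sets $E_0\subseteq E_1\subseteq\cdots$. Since $W^j\to S^j$ and $E_j$ is finite, there are $N_0<N_1<\cdots$ such that
\[
\ell(n,W^j(n))\cap E_j=S^j\cap E_j\qquad\text{for all }n\in B\text{ with }n\ge N_j .
\]
For $n\in B$ put $W(n)=W^j(n)$ if $N_j\le n<N_{j+1}$, and $W(n)=W^0(n)$ if $n<N_0$.

Let $\xi\in E$, say $\xi\in E_{j_0}$. For $j\ge j_0$ and $n\in B$ with $N_j\le n<N_{j+1}$ we have $\xi\in\ell(n,W(n))$ if and only if $\xi\in S^j$. If $\xi\in\bigcup_jS^j$, then $\xi\in S^j$ for all large $j$, so $\xi\in\ell(n,W(n))$ for all large $n\in B$. If $\xi\notin\bigcup_jS^j$, then $\xi\notin\ell(n,W(n))$ for all $n\in B$ with $n\ge N_{j_0}$. Finally, if $\xi\notin E$, then $\xi$ lies neither in $\bigcup_jS^j$ nor in any $\ell(n,W(n))$.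
\end{proof}

\begin{proposition}\label{prop:beta}
$Y=\beta X$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Lemma~\ref{lem:criterion}. Let $P,Q$ be open in $X$ and let $y\in\overline P\cap\overline Q$; we look for a point of $\overline P\cap\overline Q\cap X$. By \eqref{eq:dense} applied to the dense subspace $D$ of $X$, the set $P$ lies in $\overline{P\cap D}$, so $\overline P=\overline{P\cap D}$, and the same holds for $Q$. We may therefore assume that $P$ and $Q$ are open subsets of $D$. If $y\in X$ there is nothing to prove, so let $y=(\infty,S)$ with $S$ countable. Take $n_i$, $t_i$, $c_i$ and $W_0$ as in Lemma~\ref{lem:start}, and let $B=\{n_i:i\in\omega\}$.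

\emph{The recursion.} We construct patterns $W_\alpha:B\to T$ and ordinals $\xi_\alpha<\mathfrak{c}$ for $\alpha<\omega_1$ such that, with $S_\alpha=S\cup\{\xi_\beta:\beta<\alpha\}$,
\begin{enumerate}
\item[(i)] $W_0(n)\subseteq W_\alpha(n)$ for all $n\in B$;
\item[(ii)] $W_\alpha\to S_\alpha$;
\item[(iii)] $V_{\xi_\alpha}=W_\alpha$ and $\xi_\alpha\notin S_\alpha$.
\end{enumerate}
The pattern $W_0$ satisfies (i) and (ii), as $S_0=S$. Once $W_\alpha$ satisfies (ii), choose $\xi_\alpha$ with $V_{\xi_\alpha}=W_\alpha$; then (iii) holds by Lemma~\ref{lem:successor}. At a successor stage let $W_{\alpha+1}(n)=W_\alpha(n)^{\frown}\xi_\alpha$. Then (i) is preserved, and $W_{\alpha+1}\to S_\alpha\cup\{\xi_\alpha\}=S_{\alpha+1}$ by Lemma~\ref{lem:successor}. At a limit stage $\alpha<\omega_1$ choose $\beta_0<\beta_1<\cdots$ with supremum $\alpha$, which is possible because $\alpha$ is countable. The sets $S_{\beta_j}$ increase to $S_\alpha$. Lemma~\ref{lem:limit} applied to the patterns $W_{\beta_j}$ gives $W_\alpha$ with $W_\alpha\to S_\alpha$, and (i) holds because each $W_\alpha(n)$ is one of the nodes $W_{\beta_j}(n)$.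

\emph{Countable stages.} Fix $\alpha<\omega_1$ and let $d_i=(n_i,W_\alpha(n_i),c_i)$. By (i), $W_\alpha(n_i)\in[t_i]$, so $d_i\in P$ for even $i$ and $d_i\in Q$ for odd $i$. By (ii), $d_i\to(\infty,S_\alpha)$. Hence $(\infty,S_\alpha)\in\overline P\cap\overline Q$. This point is still outside $X$, since $S_\alpha$ is countable; that is why $\omega_1$ steps are needed.

\emph{The limit at $\omega_1$.} Let $S'=\bigcup_{\alpha<\omega_1}S_\alpha=S\cup\{\xi_\alpha:\alpha<\omega_1\}$. By (iii), $\xi_\alpha\ne\xi_\beta$ for $\beta<\alpha$, so $S'$ is uncountable. Consider a basic neighborhood $D^*_m\times\mathcal{B}(S',J)$ of $(\infty,S')$ in the product. The finite set $S'\cap J$ is contained in some $S_\alpha$, and then $S_\alpha\cap J=S'\cap J$; so the neighborhood contains $(\infty,S_\alpha)$. Thus every neighborhood of $(\infty,S')$ meets the closed set $\overline P\cap\overline Q$, and $(\infty,S')\in\overline P\cap\overline Q\subseteq Y$. Since $S'$ is uncountable, $(\infty,S')\in X$.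
\end{proof}

\section{All compactifications of $X$}\label{sec:conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ of Section~\ref{sec:space} is Tychonoff, and the sets $D_n$ are pairwise disjoint, nonempty, compact and open in $X$. By Propositions~\ref{prop:selections} and~\ref{prop:SHD}, $X$ is non-compact and SHD.

Let $Z$ be any compactification of $X$, with closures now taken in $Z$. Choose $O$ open in $Z$ with $O\cap X=D_n$. The compact set $D_n$ is closed in $Z$, so \eqref{eq:dense} gives $O\subseteq\overline{O\cap X}=\overline{D_n}=D_n$. Hence $D_n=O$ is open in $Z$.

Let $d_n\in D_n$. By Propositions~\ref{prop:selections} and~\ref{prop:beta}, a subsequence of $(d_n)$ converges in $Y=\beta X$. By ($\beta$1) the inclusion $X\to Z$ extends to a continuous map $\beta X\to Z$, which fixes $X$ pointwise; so the same subsequence converges in $Z$. Thus every selection from the nonempty open sets $D_n\subseteq Z$ has a convergent subsequence, and $Z$ is not SHD.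
\end{proof}

\begin{remark}
By Theorem~\ref{thm:positive}, the space $X$ is neither normal nor realcompact, and by Lemma~\ref{lem:upsilon} the limits found in Proposition~\ref{prop:selections} lie in $\upsilon X\setminus X$. The points with uncountable label cannot be dispensed with. Without them the space is $D$, which is SHD by the proof of Proposition~\ref{prop:SHD} and normal as a topological sum of compact Hausdorff spaces, so that $\beta D$ is SHD. These points are limits of no sequence from $D$, yet by Proposition~\ref{prop:beta} their presence forces every continuous function $X\to[0,1]$ to converge along the subsequences of Proposition~\ref{prop:selections}.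
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{General Topology}.

\bibitem{JRRTT}
Carlos David Jim\'enez-Flores, Alejandro R\'ios-Herrej\'on, Alejandro Dar\'io Rojas-S\'anchez, Artur Hideyuki Tomita, Elmer Enrique Tovar-Acosta, \emph{Remarks on SHD spaces and more divergence properties}, arXiv:2311.16558 (2023).

\end{thebibliography}
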